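\title{The spectrum of a frequently hypercyclic operator meets the unit circle in an infinite set}

\begin{abstract}
Let $T$ be a bounded operator on a complex Banach space whose spectrum meets the unit circle in a finite set $\{\lambda_1,\dots,\lambda_m\}$. We show that each vector either is a sum of eigenvectors for the $\lambda_j$ or has a neighborhood that every orbit of $T$ visits only on a set of times of density zero. Hence $T$ is not frequently hypercyclic, nor even $\mathcal{U}$-frequently hypercyclic. For operators with spectrum in the closed unit disk this answers in the negative a question posed by Beise. The proof writes a coordinate of an orbit as $\sum_j\lambda_j^n g_j(n)$ plus a negligible term, with $g_j$ entire of small exponential type, and shows that such functions are nearly constant on most short windows of integers.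
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $X\neq\{0\}$ is a complex Banach space, $T\colon X\to X$ is a bounded linear operator, $\sigma(T)$ is its spectrum and $\mathbb{T}=\{z\in\mathbb{C}:|z|=1\}$. For $x\in X$ and $U\subset X$ let
\[
\mathcal{N}(x,U)=\{n\in\mathbb{N}:T^nx\in U\},\qquad \mathbb{N}=\{0,1,2,\dots\},
\]
be the set of times at which the orbit of $x$ visits $U$. The lower and upper density of a set $\Lambda\subset\mathbb{N}$ are
\[
\underline{\operatorname{dens}}\,\Lambda=\liminf_{r\to\infty}\frac{\#(\Lambda\cap[0,r])}{r},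
\qquad
\overline{\operatorname{dens}}\,\Lambda=\limsup_{r\to\infty}\frac{\#(\Lambda\cap[0,r])}{r},
\]
and $\Lambda$ has density $0$ if its upper density is $0$. The operator $T$ is \emph{hypercyclic} if some orbit is dense, that is, if for some $x$ the set $\mathcal{N}(x,U)$ is nonempty for every nonempty open $U\subset X$. It is \emph{frequently hypercyclic} if for some $x$ all these sets have positive lower density, and \emph{$\mathcal{U}$-frequently hypercyclic} if for some $x$ they all have positive upper density. Thus a frequently hypercyclic orbit spends a positive proportion of its time in every open set, at all large time scales; a $\mathcal{U}$-frequently hypercyclic orbit does so along a sequence of time scales. Frequent hypercyclicity implies $\mathcal{U}$-frequent hypercyclicity, which implies hypercyclicity.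

Suppose that $\sigma(T)$ lies in the closed unit disk. If $\sigma(T)$ misses $\mathbb{T}$, the spectral radius $\lim\|T^n\|^{1/n}$ is less than $1$, and every orbit tends to $0$. So a dense orbit needs points of $\sigma(T)\cap\mathbb{T}$, and one may ask how many. Two weighted shifts mark the extremes. For a bounded sequence $w=(w_n)_{n\ge1}$ of positive numbers let $B_w$ act on the standard basis of $\ell^2$ by $B_we_0=0$ and $B_we_n=w_ne_{n-1}$; then $\|B_w^n\|=\sup_{k\ge0}w_{k+1}\cdots w_{k+n}$.

\begin{example}[one point suffices for hypercyclicity]\label{ex:salas}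
The operator $I+B_w$ is hypercyclic on $\ell^2$ for every such $w$ \cite{Salas}. If $w_n\to0$, then for each $\varepsilon>0$ all but boundedly many factors of $w_{k+1}\cdots w_{k+n}$ are at most $\varepsilon$, so $\|B_w^n\|^{1/n}\to0$ and $\sigma(I+B_w)=\{1\}$.
\end{example}

\begin{example}[the whole circle suffices for frequent hypercyclicity]\label{ex:BG}
Let $w_n=(n+1)/n$, so that $w_1\cdots w_n=n+1$. Since $\sum_n(w_1\cdots w_n)^{-2}<\infty$, the operator $B_w$ is frequently hypercyclic \cite{BG}. Here $\|B_w^n\|=\sup_k\frac{k+n+1}{k+1}=n+1$, so the spectral radius is $1$, and $\sum_n\lambda^ne_n/(n+1)$ is an eigenvector with eigenvalue $\lambda$ for each $|\lambda|\le1$. Hence $\sigma(B_w)=\{|z|\le1\}$ and $\sigma(B_w)\cap\mathbb{T}=\mathbb{T}$.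
\end{example}

Between these extremes the following facts are known.
\begin{enumerate}
\item[(i)] (Shkarin) The spectrum of a frequently hypercyclic operator has no isolated points.
\item[(ii)] If $\sigma(T)\subset\{|z|\le1\}$ and $\sigma(T)\cap\mathbb{T}=\{e^{i\alpha_1},\dots,e^{i\alpha_m}\}$ with real $\alpha_1,\dots,\alpha_m$ linearly independent over $\mathbb{Q}$, then $T$ is not frequently hypercyclic.
\item[(iii)] If $\sigma(T)\subset\{|z|\le1\}$ and $\sigma(T)\cap\mathbb{T}$ consists of one or two points, then $T$ is not frequently hypercyclic.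
\end{enumerate}
Three points are the first case that these facts do not cover. For $\sigma(T)\cap\mathbb{T}=\{1,i,-1\}$, say, all arguments are rational multiples of $\pi$, so (ii) does not apply, and (i) does not apply when the three points are approached by spectrum from inside the disk. The following question is posed in \cite{Beise}.

\medskip
\noindent\textbf{Question.} \emph{Let $T$ be frequently hypercyclic with $\sigma(T)\subset\{|z|\le1\}$. {\rm(a)} Can $\sigma(T)\cap\mathbb{T}$ consist of exactly three points? {\rm(b)} Can $\sigma(T)\cap\mathbb{T}$ be finite and nonempty?}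
\medskip

The finite-dimensional picture suggests the answer no. There a coordinate of an orbit is $\sum_j\lambda_j^np_j(n)$ plus a term tending to $0$, with polynomials $p_j$: finitely many frequencies with slowly changing amplitudes, which is too rigid to fill a space. On the other hand, Example~\ref{ex:salas} shows that in infinite dimensions the amplitudes have enough freedom to produce a dense orbit from one frequency, and the hypothesis in (ii) leaves room for arithmetic relations between frequencies to help. They do not help; the proof below uses only that the $\lambda_j$ are distinct.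

\begin{theorem}\label{thm:disk}
Let $\sigma(T)\subset\{|z|\le1\}$ and $\sigma(T)\cap\mathbb{T}=\{\lambda_1,\dots,\lambda_m\}$ with $1\le m<\infty$, and put $P(z)=\prod_{j=1}^m(z-\lambda_j)$. If $y\in X$ and $P(T)y\ne0$, then $y$ has an open neighborhood $U$ such that $\mathcal{N}(x,U)$ has density $0$ for every $x\in X$. Consequently $T$ is not frequently hypercyclic, nor even $\mathcal{U}$-frequently hypercyclic.
\end{theorem}

So the answer to both (a) and (b) is no. The assumption on the location of $\sigma(T)$ can be removed, and the exceptional vectors can be described exactly. A set $\Lambda\subset\mathbb{N}$ has \emph{bounded gaps} if there is $\ell$ such that every block of $\ell$ consecutive elements of $\mathbb{N}$ meets $\Lambda$.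

\begin{theorem}\label{thm:general}
Let $\sigma(T)\cap\mathbb{T}=\{\lambda_1,\dots,\lambda_m\}$ with $0\le m<\infty$, and put $P(z)=\prod_{j=1}^m(z-\lambda_j)$, with $P=1$ if $m=0$. For $y\in X$ the following are equivalent:
\begin{enumerate}
\item[(1)] $P(T)y=0$, that is, $y\in\bigoplus_j\ker(T-\lambda_j)$;
\item[(2)] for every neighborhood $U$ of $y$, the set $\mathcal{N}(y,U)$ has bounded gaps;
\item[(3)] for every neighborhood $U$ of $y$ there is $x\in X$ with $\overline{\operatorname{dens}}\,\mathcal{N}(x,U)>0$.
\end{enumerate}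
\end{theorem}

Condition (3) is a weak form of recurrence, in which the visiting orbit may change with the neighborhood; condition (2) is a strong form, in which $y$ itself returns regularly. The theorem says that the two coincide and hold only for the obvious vectors. In particular the exceptional subspace $\ker P(T)$ cannot be made smaller.

\begin{corollary}\label{cor:clopen}
If $T$ is $\mathcal{U}$-frequently hypercyclic (in particular, if $T$ is frequently hypercyclic), then every nonempty relatively clopen subset of $\sigma(T)$ meets $\mathbb{T}$ in an infinite set. In particular $\sigma(T)\cap\mathbb{T}$ is infinite, wherever $\sigma(T)$ lies.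
\end{corollary}

\begin{corollary}\label{cor:measure}
If $X$ is separable and $\sigma(T)\cap\mathbb{T}$ is finite, then every $T$-invariant Borel probability measure $\mu$ on $X$ satisfies $\mu(\ker P(T))=1$, with $P$ as in Theorem~\ref{thm:general}.
\end{corollary}

The proofs do not use (i)--(iii). Theorem~\ref{thm:disk} contains (ii) and (iii), and Corollary~\ref{cor:clopen} contains (i), because an isolated point of $\sigma(T)$ is a clopen subset that meets $\mathbb{T}$ in at most one point. By Example~\ref{ex:BG} finiteness cannot be dropped from Theorem~\ref{thm:disk}, and by Example~\ref{ex:salas} positive upper density cannot be replaced by mere hypercyclicity. We do not settle here whether $\sigma(T)\cap\mathbb{T}$ can be countably infinite for a frequently hypercyclic $T$.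

The implication (3)$\Rightarrow$(1) of Theorem~\ref{thm:general} contains the first assertion of Theorem~\ref{thm:disk}. We prove Theorem~\ref{thm:disk} separately, in Section~\ref{sec:disk}, because its proof is short once the scalar estimates of Sections~\ref{sec:slow} and~\ref{sec:count} are available; Section~\ref{sec:general} then adds what is needed when the spectrum leaves the disk.

\medskip
\noindent\textbf{Notation and standard facts.} $D(c,\rho)$ is the open disk with center $c$ and radius $\rho$, and $\operatorname{Log}$ is the principal logarithm. The power series of $\operatorname{Log}(1+u)$ and $e^u$, and the identity $|e^{iu}-1|=2|\sin(u/2)|$ for real $u$, give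
\begin{equation}\label{eq:elem}
\begin{aligned}
|\operatorname{Log}(1+u)|&\le2|u| &&(|u|\le\tfrac12),\\
|e^u-1|&\le e^{|u|}-1\quad(u\in\mathbb{C}), &&\text{and } e^{|u|}-1\le 2|u|\quad(|u|\le1),\\
|e^{iu}-1|&\ge\tfrac12|u| &&(u\in\mathbb{R},\ |u|\le\pi).
\end{aligned}
\end{equation}
The resolvent $R(z)=(z-T)^{-1}$ is holomorphic off $\sigma(T)$ and equals $\sum_{k\ge0}z^{-k-1}T^k$ for $|z|>\|T\|$. By Cauchy's theorem,
\begin{equation}\label{eq:cauchy}
T^n=\frac1{2\pi i}\int_\gamma z^nR(z)\,dz\qquad(n\in\mathbb{N})
\end{equation}
for every positively oriented, piecewise smooth simple closed curve $\gamma$ that has $\sigma(T)$ in its interior.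

\section{The mechanism in the smallest cases}\label{sec:idea}

\subsection*{One frequency}
Let $T(a,b)=(a+b,b)$ on $\mathbb{C}^2$, so that $P(z)=z-1$ and $P(T)(a,b)=(b,0)$. Take $y=(0,1)$, let $f$ be the first coordinate, and put
\[
U=\{v:\ |f(v)|<2,\ |f(Tv)|<2,\ |f(Tv-v)|>\tfrac12\}\ni y .
\]
Along the orbit of $x=(a,b)$ we have $f(T^nx)=g(n)$ with $g(w)=a+bw$. A visit to $U$ at time $n$ requires $|g(n)|<2$ and $|g(n+1)-g(n)|>\frac12$, so the \emph{relative} change of $g$ from $n$ to $n+1$ exceeds $\frac14$. But this relative change is $|n+a/b|^{-1}$, which exceeds $\frac14$ only within distance $4$ of the zero $-a/b$ of $g$. Every orbit therefore visits $U$ at most eight times.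

Now let $T$ be any operator with $\sigma(T)=\{1\}$ and let $f\in X^*$. By \eqref{eq:cauchy}, $f(T^nx)=g(n)$ with
\[
g(w)=\frac1{2\pi i}\int_{|z-1|=\varepsilon}e^{w\operatorname{Log}z}f(R(z)x)\,dz ,
\]
and \eqref{eq:elem} gives $|g(w)|\le C_\varepsilon e^{2\varepsilon|w|}$ for every $\varepsilon\in(0,\frac12]$. The polynomial is replaced by an entire function of arbitrarily slow exponential growth. It may have infinitely many zeros, and finitely many visits can no longer be expected: a dense orbit as in Example~\ref{ex:salas} visits every nonempty open set infinitely often, since such a set stays nonempty and open when finitely many points are removed. But by Jensen's formula the number of zeros in a disk of radius $N$ is small compared with $N$. Section~\ref{sec:slow} shows that this makes the relative change of $g$ small at most integers.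

\subsection*{Two frequencies}
Let $\lambda_1=1$, $\lambda_2=-1$, $P(z)=z^2-1$, and $s_n=g_1(n)+(-1)^ng_2(n)$. Fix $n$, put $c_1=g_1(n)$ and $c_2=(-1)^ng_2(n)$, and suppose that $g_j(n+k)=g_j(n)(1+\omega_{jk})$ with $|\omega_{jk}|\le\kappa\le\frac12$ for $k=1,2$. Then
\[
s_{n+2}-s_n=c_1\omega_{12}+c_2\omega_{22},\qquad|s_{n+2}-s_n|\le\kappa S,\qquad S=|c_1|+|c_2| .
\]
The difficulty is that $S$ may be large: the amplitudes may grow with $n$, and a bound on $s_n=c_1+c_2$ allows $c_1$ and $c_2$ to be large and to cancel. A second bound excludes this. Since $s_{n+1}=c_1(1+\omega_{11})-c_2(1+\omega_{21})$, the bounds $|s_n|\le M$ and $|s_{n+1}|\le M$ give $|c_1+c_2|\le M$ and $|c_1-c_2|\le M+\kappa S$. Hence $2|c_j|\le2M+\kappa S$, so $S\le2M+\kappa S$, so $S\le4M$ and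
\[
|s_{n+2}-s_n|\le4\kappa M .
\]
For $s_n=f(T^nx)$ the left side is $|f(P(T)T^nx)|$. A neighborhood of $y$ on which $f\circ T^k$ is bounded by $M$ and $|f\circ P(T)|$ exceeds $4\kappa M$ can thus be visited only at times when some amplitude fails to vary slowly. For $m$ frequencies the Vandermonde matrix replaces the sum and the difference; this is Section~\ref{sec:count}.

\section{Slow variation of entire functions of small growth}\label{sec:slow}

Zeros are counted with multiplicity.

\begin{lemma}\label{lem:slow}
Let $m,N$ be integers with $1\le m\le N$ and let $0<\eta\le\delta\le1$. Let $g$ be entire with $|g(w)|\le e^{\eta N}$ for $|w|\le7N$ and $|g(t_0)|\ge e^{-\eta N}$ for some $t_0\in[0,N]$. Then for all but at most $50mN(\eta/\delta)^{1/2}$ integers $n\in[0,N-m]$, the function $g$ has no zero on $[n,n+m]$ and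
\[
\Bigl|\frac{g(n+k)}{g(n)}-1\Bigr|\le e^{18m\delta}-1\qquad(0\le k\le m).
\]
\end{lemma}

Each hypothesis is needed. The upper bound must hold off the real axis: $g(w)=e^{iw}$ has modulus $1$ on $\mathbb{R}$ and $g(n+1)/g(n)=e^i$. The lower bound cannot be omitted: $g(w)=e^{w-7N}$ is bounded by $1$ on $|w|\le7N$ and $g(n+1)/g(n)=e$. Such a function is tiny on $[0,N]$, and in the application it will be treated as an error term.

We have to show that $g'/g$ is small on most windows $[n,n+m]$. Up to a uniformly small term, $g'/g$ equals $F(w)=\sum_k(w-z_k)^{-1}$, the sum over the zeros near $[0,N]$, of which there are at most $3\eta N$. The function $g(w)=\sin(\eta w)$ shows what to expect. Here $g'/g=\eta\cot(\eta w)$ exceeds $\delta$ in modulus on a proportion $\frac2\pi\arctan(\eta/\delta)$ of the real line, which is small when $\eta/\delta$ is small. It also shows that the triangle inequality is too crude for $F$: the $j$th zero to the left of a real point $t$ lies within distance $j\pi/\eta$ of $t$, so the sum of $|t-z_k|^{-1}$ over the zeros within distance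 $N$ of $t$ is at least $\frac\eta\pi\sum_{j\le\eta N/\pi}j^{-1}$, which is unbounded as $N\to\infty$. The cancellation between zeros to the left and to the right of $t$ must be used, and the next lemma does so. The exponent $\frac12$ appears because a holomorphic function $q$ with positive real part has a square root whose real part is comparable to $|q|^{1/2}$, and the boundary integral of a positive harmonic function is controlled by one interior value.

\begin{lemma}\label{lem:fractions}
Let $z_1,\dots,z_\nu\in\mathbb{C}$, $F(w)=\sum_{k=1}^\nu(w-z_k)^{-1}$, and $N,\delta>0$. Then the set $\{t\in[0,N]:|F(t)|>\delta\}$ has Lebesgue measure at most $8(2\nu N/\delta)^{1/2}$.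
\end{lemma}

\begin{proof}
Suppose first that $\nu\ge1$ and $\operatorname{Im}z_k\le0$ for all $k$. Put $q=iF$. For $\operatorname{Im}w>0$,
\[
\operatorname{Re}q(w)=\sum_k\frac{\operatorname{Im}(w-z_k)}{|w-z_k|^2}>0 ,
\]
so the principal square root $q^{1/2}$ is holomorphic in the upper half-plane with argument in $(-\frac\pi4,\frac\pi4)$. Thus $u=\operatorname{Re}q^{1/2}$ is harmonic there and $|F|^{1/2}/\sqrt2\le u\le|F|^{1/2}$. For $\varepsilon>0$ the function $u(\cdot+i\varepsilon)$ is continuous on the closed upper half-plane and bounded by $(\nu/\varepsilon)^{1/2}$. A bounded harmonic function on the half-plane that is continuous up to the boundary is the Poisson integral of its boundary values, so at $w^*=\frac N2+iN$,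
\[
u(w^*+i\varepsilon)=\frac1\pi\int_{\mathbb{R}}\frac{N\,u(t+i\varepsilon)}{(t-N/2)^2+N^2}\,dt\ge\frac1{4N}\int_0^N\frac{|F(t+i\varepsilon)|^{1/2}}{\sqrt2}\,dt ,
\]
because the kernel is at least $\frac1\pi\cdot\frac{N}{5N^2/4}\ge\frac1{4N}$ on $[0,N]$. Let $\varepsilon\to0$. Fatou's lemma and the bound $u(w^*)\le|F(w^*)|^{1/2}\le(\nu/N)^{1/2}$ give
\[
\int_0^N|F(t)|^{1/2}\,dt\le4\sqrt2\,N(\nu/N)^{1/2}=4(2\nu N)^{1/2}.
\]
In general write $F=F_-+F_+$, where $F_-$ collects the terms with $\operatorname{Im}z_k\le0$ and $F_+$ the others. For real $t$, $\overline{F_+(t)}$ is the sum of the corresponding terms $(t-\overline{z_k})^{-1}$, to which the first case applies. Since $|F|^{1/2}\le|F_-|^{1/2}+|F_+|^{1/2}$, we get $\int_0^N|F|^{1/2}\,dt\le8(2\nu N)^{1/2}$, and Chebyshev's inequality finishes the proof.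
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:slow}]
\emph{Step 1: few zeros.} Jensen's formula states that if $g(c)\ne0$, then $\log|g(c)|+\sum\log(\rho/|z-c|)$, the sum over the zeros $z$ of $g$ in $D(c,\rho)$, equals the mean of $\log|g|$ over the circle $|w-c|=\rho$. Let $\nu_0$ be the number of zeros in $|w-t_0|\le3N$. Take $c=t_0$ and $\rho=6N$; the circle lies in $|w|\le7N$, so $-\eta N+\nu_0\log2\le\eta N$ and $\nu_0\le3\eta N$.

\emph{Step 2: the logarithmic derivative.} Choose $\rho\in[2N,3N]$ such that $g$ has no zero on $|w-t_0|=\rho$. Let $z_k=t_0+a_k$, $1\le k\le\nu$, be the zeros in $D(t_0,\rho)$, so that $\nu\le3\eta N$, and put $F(w)=\sum_k(w-z_k)^{-1}$. Write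
\[
g(t_0+\zeta)=h(\zeta)\prod_k\frac{\rho(\zeta-a_k)}{\rho^2-\overline{a_k}\zeta}.
\]
The factors have modulus $1$ on $|\zeta|=\rho$, so $h$ is holomorphic and zero-free on $|\zeta|\le\rho$ with $|h(\zeta)|=|g(t_0+\zeta)|$ on the circle. The Schwarz formula recovers a holomorphic logarithm of $h$ from its real part on the circle, up to an imaginary constant, with kernel $(\rho e^{i\varphi}+\zeta)/(\rho e^{i\varphi}-\zeta)$. Differentiating in $\zeta$ gives, for $w=t_0+\zeta$ with $|\zeta|<\rho$ and $g(w)\neq0$,
\[
\frac{g'(w)}{g(w)}=F(w)+\sum_k\frac{\overline{a_k}}{\rho^2-\overline{a_k}\zeta}+\frac1{2\pi}\int_0^{2\pi}\log|g(t_0+\rho e^{i\varphi})|\,\frac{2\rho e^{i\varphi}}{(\rho e^{i\varphi}-\zeta)^2}\,d\varphi .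
\]
Let $w\in[0,N]$, so that $|\zeta|\le N\le\rho/2$. Each term of the middle sum has modulus at most $\rho/(\rho^2/2)\le1/N$, so the sum is at most $3\eta$. In the integral the kernel has modulus at most $2\rho/(\rho/2)^2\le4/N$. Since $|\log|g||=2\log^+|g|-\log|g|$ and, by Jensen's formula, the mean of $\log|g|$ over the circle is at least $\log|g(t_0)|\ge-\eta N$, the mean of $|\log|g||$ is at most $3\eta N$. So the integral term is at most $12\eta$, and
\begin{equation}\label{eq:logder}
|g'/g-F|\le15\eta\quad\text{on }[0,N]\text{, off the zeros of }g .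
\end{equation}

\emph{Step 3: from measure to integers.} Lemma~\ref{lem:fractions} with $\nu\le3\eta N$ and $8\sqrt6<20$ gives
\begin{equation}\label{eq:measure}
\bigl|\{t\in[0,N]:|F(t)|>\delta\}\bigr|\le20N(\eta/\delta)^{1/2}.
\end{equation}
We need $F$ small on whole windows that start at integers. We first discard the integers at which $F$ may oscillate on the window; at the others, a large value of $F(n)$ persists on an interval of length $1$, and \eqref{eq:measure} counts them. Three classes of integers $n\in[0,N-m]$ are discarded.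

(a) Those with $|n-z_k|<2m$ for some $k$. An open interval of length $4m$ contains at most $4m$ integers, so there are at most $4m\nu\le12m\eta N$.

(b) Those with $Z(n)>\delta/(2m)$, where $Z(n)=\sum|n-z_k|^{-2}$ over the $k$ with $|n-z_k|\ge2m$. For $z\in\mathbb{C}$, the sum of $|n-z|^{-2}$ over the integers with $|n-z|\ge2$ is at most $3$: at most four integers have $|n-\operatorname{Re}z|<2$ and contribute at most $\frac14$ each, and the others contribute at most $2\sum_{j\ge2}j^{-2}<2$. So $\sum_nZ(n)\le3\nu$, and class (b) has at most $6m\nu/\delta\le18m\eta N/\delta$ elements.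

If $n$ is in neither (a) nor (b) and $t\in[n,n+m]$, then $|t-z_k|\ge|n-z_k|-m\ge\frac12|n-z_k|$ for all $k$, and therefore
\begin{equation}\label{eq:osc}
|F(t)-F(n)|\le\sum_k\frac{|t-n|}{|t-z_k|\,|n-z_k|}\le2mZ(n)\le\delta .
\end{equation}

(c) Those not in (a) or (b) with $|F(n)|>2\delta$. By \eqref{eq:osc}, $|F|>\delta$ on $[n,n+1]\subset[0,N]$, so by \eqref{eq:measure} there are at most $20N(\eta/\delta)^{1/2}$.

Since $\eta\le\eta/\delta\le(\eta/\delta)^{1/2}$, at most $(12+18+20)\,mN(\eta/\delta)^{1/2}$ integers are discarded. Let $n$ be one of the others. Every zero of $g$ in $[0,N]$ lies in $D(t_0,\rho)$ and is some $z_k$, so $g$ has no zero on $[n,n+m]$ because $n$ is not in (a). On this window $|F|\le3\delta$ by \eqref{eq:osc}, and $|g'/g|\le3\delta+15\eta\le18\delta$ by \eqref{eq:logder}. Finally $g(n+k)/g(n)=\exp\int_n^{n+k}g'/g\,dt$, and \eqref{eq:elem} gives the claim.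
\end{proof}

\section{Finitely many slowly modulated frequencies}\label{sec:count}

The next lemma is the computation of Section~\ref{sec:idea} for $m$ frequencies, with an error term. Its constants do not depend on $N$ or on the functions $g_j$, which will be allowed to change with $N$.

\begin{lemma}\label{lem:count}
Let $\lambda_1,\dots,\lambda_m\in\mathbb{T}$ be distinct, $m\ge1$, and $P(z)=\prod_j(z-\lambda_j)=\sum_{k=0}^mp_kz^k$. For all $M,\theta>0$ there are $\delta\in(0,1]$ and $\tau>0$, depending only on $M$, $\theta$ and the $\lambda_j$, with the following property. Let $0<\eta\le\delta$, $N\ge m$, $e^{-\eta N}\le\tau$, and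
\[
s_n=\sum_{j=1}^m\lambda_j^ng_j(n)+e_n\qquad(0\le n<N),
\]
with $g_j$ entire and $|g_j(w)|\le e^{\eta N}$ for $|w|\le7N$. Then at most $50m^2N(\eta/\delta)^{1/2}$ integers $n\in[0,N-m)$ satisfy all of
\begin{equation}\label{eq:three}
\max_{0\le k\le m}|e_{n+k}|\le\tau,\qquad\max_{0\le k\le m}|s_{n+k}|\le M,\qquad\Bigl|\sum_{k=0}^mp_ks_{n+k}\Bigr|\ge\theta .
\end{equation}
\end{lemma}

\begin{proof}
Since the $\lambda_j$ are distinct, the Vandermonde matrix $(\lambda_j^k)_{0\le k<m,\,1\le j\le m}$ is invertible, so there is $\Gamma>0$ with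
\begin{equation}\label{eq:vandermonde}
\sum_j|c_j|\le\Gamma\max_{0\le k<m}\Bigl|\sum_j\lambda_j^kc_j\Bigr|\qquad(c\in\mathbb{C}^m).
\end{equation}
Put $p=\sum_k|p_k|$. Choose $\tau>0$ with $p(m+1)\tau<\theta/2$, and then $\delta\in(0,1]$ so small that $\kappa=e^{18m\delta}-1$ satisfies $\kappa\Gamma\le\frac12$ and $2p\kappa\Gamma(M+(m+1)\tau)<\theta/2$.

Let $J$ be the set of $j$ with $\max_{[0,N]}|g_j|\ge e^{-\eta N}$. For $j\notin J$ the term $\lambda_j^ng_j(n)$ has modulus at most $\tau$, and we move it into the error: $s_n=\sum_{j\in J}\lambda_j^ng_j(n)+e_n'$ with $|e_n'|\le|e_n|+m\tau$. For $j\in J$, Lemma~\ref{lem:slow} applies to $g_j$. Discard the exceptional integers of all these functions, at most $50m^2N(\eta/\delta)^{1/2}$ in total. We show that a remaining $n\in[0,N-m)$ that satisfies the first two conditions in \eqref{eq:three} violates the third.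

Put $c_j=\lambda_j^ng_j(n)$ for $j\in J$, $c_j=0$ for $j\notin J$, and $S=\sum_j|c_j|$. For $0\le k\le m$,
\[
s_{n+k}=\sum_{j\in J}\lambda_j^kc_j(1+\omega_{jk})+e'_{n+k},\qquad|\omega_{jk}|\le\kappa,\quad|e'_{n+k}|\le(m+1)\tau ,
\]
so that
\begin{equation}\label{eq:frozen}
\Bigl|s_{n+k}-\sum_j\lambda_j^kc_j\Bigr|\le\kappa S+(m+1)\tau .
\end{equation}
By \eqref{eq:vandermonde} and \eqref{eq:frozen}, $S\le\Gamma(M+\kappa S+(m+1)\tau)$, hence $S\le2\Gamma(M+(m+1)\tau)$. Moreover $\sum_kp_k\sum_j\lambda_j^kc_j=\sum_jP(\lambda_j)c_j=0$, so \eqref{eq:frozen} gives $|\sum_kp_ks_{n+k}|\le p\kappa S+p(m+1)\tau<\theta$.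
\end{proof}

\section{Spectrum in the closed disk}\label{sec:disk}

We begin with two preparations that serve both theorems. Let $\lambda_1,\dots,\lambda_m\in\mathbb{T}$ be distinct, $m\ge0$, and $P(z)=\prod_j(z-\lambda_j)=\sum_{k=0}^mp_kz^k$.

\begin{lemma}\label{lem:kernel}
$\ker P(T)=\bigoplus_j\ker(T-\lambda_j)$, and the orbit of each $y\in\ker P(T)$ is bounded. In particular, if $P(T)=0$, then $T$ is not hypercyclic.
\end{lemma}

\begin{proof}
For $m=0$ both sides are $\{0\}$, and $P(T)=I\neq0$. For $m\ge1$ let $\Lambda_j(z)=P(z)/\bigl((z-\lambda_j)P'(\lambda_j)\bigr)$ be the Lagrange polynomials: $\Lambda_j(\lambda_i)$ is $1$ for $i=j$ and $0$ otherwise, and $\sum_j\Lambda_j=1$. If $P(T)y=0$, then $y=\sum_j\Lambda_j(T)y$ with $(T-\lambda_j)\Lambda_j(T)y=0$. Conversely, if $y=\sum_jy_j$ with $Ty_j=\lambda_jy_j$, then $P(T)y=\sum_jP(\lambda_j)y_j=0$ and $y_j=\Lambda_j(T)y$, so the sum is direct. Also $\|T^ny\|=\|\sum_j\lambda_j^ny_j\|\le\sum_j\|y_j\|$. A bounded set is not dense in $X\ne\{0\}$.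
\end{proof}

\noindent\textbf{The test neighborhood.} Let $y\in X$ with $P(T)y\ne0$. By the Hahn--Banach theorem there is $f\in X^*$ with $f(P(T)y)\ne0$. Put
\[
\theta=\tfrac12|f(P(T)y)|,\qquad M=1+\max_{0\le k\le m}|f(T^ky)| ,
\]
\begin{equation}\label{eq:U0}
U_0=\{v\in X:\ |f(T^kv)|<M\ (0\le k\le m),\ |f(P(T)v)|>\theta\}.
\end{equation}
This is an open neighborhood of $y$. For $x\in X$ put $s_n=f(T^nx)$. Then $\sum_kp_ks_{n+k}=f(P(T)T^nx)$, so every $n\in\mathcal{N}(x,U_0)$ satisfies the second and third conditions in \eqref{eq:three}. It remains to represent $s_n$ as in Lemma~\ref{lem:count}.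

\begin{proof}[Proof of Theorem~\ref{thm:disk}]
Take $U=U_0$, and let $\delta,\tau$ be given by Lemma~\ref{lem:count}. Fix $x\in X$ and $\eta\in(0,\delta]$.

Choose $\varepsilon\in(0,\frac12)$ with $14\varepsilon\le\eta/2$ and such that the closed disks $\overline{D(\lambda_j,\varepsilon)}$ are pairwise disjoint. The compact set $\sigma(T)\setminus\bigcup_jD(\lambda_j,\varepsilon)$ lies in the closed unit disk and misses $\mathbb{T}$; here both spectral hypotheses are used. So it lies in $D(0,r)$ for some $r\in(1-\varepsilon,1)$, and $\sigma(T)$ is contained in the open set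
\[
\Omega=D(0,r)\cup\bigcup_jD(\lambda_j,\varepsilon).
\]
Because $1-\varepsilon<r<1+\varepsilon$, the circle $|z|=r$ crosses each circle $|z-\lambda_j|=\varepsilon$ in two points. Hence $\partial\Omega$ is a simple closed curve with interior $\Omega$; it consists of the arcs $\gamma_j=\partial D(\lambda_j,\varepsilon)\cap\{|z|\ge r\}$ and of the part $\beta$ of the circle $|z|=r$ outside the small disks. On $\gamma_j$ we have $z^n=\lambda_j^ne^{n\operatorname{Log}(z/\lambda_j)}$, so \eqref{eq:cauchy} gives $s_n=\sum_j\lambda_j^ng_j(n)+e_n$ for all $n$, with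
\[
g_j(w)=\frac1{2\pi i}\int_{\gamma_j}e^{w\operatorname{Log}(z/\lambda_j)}f(R(z)x)\,dz,\qquad e_n=\frac1{2\pi i}\int_\beta z^nf(R(z)x)\,dz .
\]
The $g_j$ are entire. Let $C=\max_{\partial\Omega}|f(R(z)x)|$. Since $|\operatorname{Log}(z/\lambda_j)|\le2\varepsilon$ on $\gamma_j$ by \eqref{eq:elem}, and $\gamma_j$ and $\beta$ have length less than $2\pi$,
\[
|g_j(w)|\le Ce^{2\varepsilon|w|}\le Ce^{\eta N/2}\quad(|w|\le7N),\qquad|e_n|\le Cr^n .
\]
Choose $n_0$ with $Cr^{n_0}\le\tau$, and let $N\ge m$ be so large that $C\le e^{\eta N/2}$ and $e^{-\eta N}\le\tau$. Every $n\in\mathcal{N}(x,U)$ with $n_0\le n<N-m$ satisfies \eqref{eq:three}, so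
\[
\#\bigl(\mathcal{N}(x,U)\cap[0,N)\bigr)\le n_0+m+50m^2N(\eta/\delta)^{1/2}.
\]
Therefore $\overline{\operatorname{dens}}\,\mathcal{N}(x,U)\le50m^2(\eta/\delta)^{1/2}$. The constants $C$ and $n_0$ depend on $\eta$ but have disappeared in the limit $N\to\infty$, while $U$ and $\delta$ do not depend on $\eta$. Letting $\eta\to0$ shows that $\mathcal{N}(x,U)$ has density $0$.

If $T$ were $\mathcal{U}$-frequently hypercyclic, no $y$ could have such a neighborhood, so $P(T)y=0$ for all $y$, contradicting Lemma~\ref{lem:kernel}.
\end{proof}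

\section{Arbitrary spectrum}\label{sec:general}

\subsection*{The implications (1)$\Rightarrow$(2)$\Rightarrow$(3)}
Let $y=\sum_jy_j$ with $Ty_j=\lambda_jy_j$; if $m=0$, then $y=0$ and (2) holds. Let $\varepsilon>0$. The set $\{(\lambda_1^n,\dots,\lambda_m^n):n\in\mathbb{N}\}\subset\mathbb{T}^m$ is totally bounded, so there are $n_1,\dots,n_q\in\mathbb{N}$ such that for every $n$ some $i$ satisfies $\max_j|\lambda_j^n-\lambda_j^{n_i}|<\varepsilon$, that is, $\max_j|\lambda_j^{n-n_i}-1|<\varepsilon$. With $n^*=\max_in_i$, every interval $[n-n^*,n]$ with $n\ge n^*$ thus contains an integer $l$ with $\|T^ly-y\|\le\varepsilon\sum_j\|y_j\|$. This proves (2). A set that meets every block of $\ell$ consecutive integers has lower density at least $1/\ell$, so (2) implies (3) with $x=y$.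

\subsection*{The implication (3)$\Rightarrow$(1): looking back from a visit}
When the spectrum leaves the disk, the curve in \eqref{eq:cauchy} must reach points with $|z|>1$ that need not be near any $\lambda_j$, and there $z^n$ grows exponentially. The remedy is visible for a scalar $T=\mu$ with $|\mu|>1$: if $|T^Nx|<B$, then $|T^nx|<B|\mu|^{n-N}$ is small for all $n$ well before $N$. So we add a norm bound to the neighborhood, stop the orbit at a visit time $N$, and estimate the outer part of the spectrum backward from $N$.

Let $P(T)y\ne0$, let $f,\theta,M,U_0$ be as in \eqref{eq:U0}, fix $B>\|y\|$, and put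
\[
U=U_0\cap\{v:\|v\|<B\}.
\]
We show that $\mathcal{N}(x,U)$ has density $0$ for every $x$. Suppose instead that $\overline{\operatorname{dens}}\,\mathcal{N}(x,U)>d>0$ for some $x$. For arbitrarily large $r$ the set $\mathcal{N}(x,U)\cap[0,r]$ has at least $dr$ elements, and its largest element $N$ satisfies $dr-1\le N\le r$. So there are arbitrarily large $N$ with
\begin{equation}\label{eq:goodN}
\|T^Nx\|<B,\qquad\#\bigl(\mathcal{N}(x,U)\cap[0,N]\bigr)\ge dN .
\end{equation}
From now on $N\ge1$ is such an integer and $s_n=f(T^nx)$. The truncated generating function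
\[
L(z)=\sum_{n=0}^{N-1}s_nz^{-n-1}
\]
is holomorphic on $\mathbb{C}\setminus\{0\}$, and
\begin{equation}\label{eq:coef}
s_n=\frac1{2\pi i}\int_{\mathbb{T}}z^nL(z)\,dz\qquad(0\le n<N).
\end{equation}
The telescoping identity $(z-T)\sum_{n<N}z^{-n-1}T^n=I-z^{-N}T^N$ gives, for $z\notin\sigma(T)\cup\{0\}$,
\begin{equation}\label{eq:split}
L(z)=\phi(z)-\psi(z),\qquad\phi(z)=f(R(z)x),\quad\psi(z)=z^{-N}f(R(z)T^Nx).
\end{equation}
For $0\le n<N$, the function $z^n\phi(z)$ is small inside the unit circle and $z^n\psi(z)$ is small outside it.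

\subsection*{The case $m=0$}
Now $\mathbb{T}$ lies in the resolvent set, and so does an annulus $1-\rho\le|z|\le1+\rho$ with $0<\rho<1$. Let $K=\|f\|(\|x\|+B)\sup\|R\|$, the supremum over the annulus; it does not depend on $N$. In \eqref{eq:coef} move the integral of $z^n\phi$ to $|z|=1-\rho$ and the integral of $z^n\psi$ to $|z|=1+\rho$. By \eqref{eq:goodN},
\[
|s_n|\le K(1-\rho)^n+2K(1+\rho)^{n-N}\qquad(0\le n<N).
\]
So there is $n_0\ge1$, independent of $N$, with $|s_n|<\theta$ for $n_0\le n\le N-n_0$. But $P=1$, so $|s_n|>\theta$ for $n\in\mathcal{N}(x,U)$. Hence $\#(\mathcal{N}(x,U)\cap[0,N])\le2n_0$, which contradicts \eqref{eq:goodN} for large $N$.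

\subsection*{Crossing the spectrum}
Let $m\ge1$. The same deformation works away from the $\lambda_j$. Near $\lambda_j$ the spectrum may cross the circle, the splitting \eqref{eq:split} is not available, and the integral of $z^nL(z)$ over a short arc must stay where it is. It contributes to $g_j$, so we need $|L|\le e^{\eta N}$ on the arc. We know a crude bound $e^{O(N)}$ for $L$ in a fixed neighborhood of $\lambda_j$, and a bound independent of $N$ on the circle outside the arc. The next lemma shows that across a short gap only a small fraction of the crude exponent survives.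

We use the maximum principle in this form: if $u$ is subharmonic and bounded above on a bounded domain $D$, and $\limsup u\le0$ at every boundary point except finitely many points $\xi_i$, then $u\le0$ on $D$. (Apply the ordinary principle to $u+\epsilon\sum_i\log(|v-\xi_i|/\operatorname{diam}D)$ and let $\epsilon\to0$.)

\begin{lemma}\label{lem:gap}
Let $0<a\le\frac14$ and $A,E\ge0$. Let $H$ be holomorphic on a neighborhood of $\{|v|\le1\}$, with $|H|\le e^E$ on $\{|v|\le1\}$ and $|H(v)|\le e^A$ for real $v$ with $a\le|v|\le1$. Then $|H(v)|\le e^{A+12aE}$ for $v\in[-a,a]$.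
\end{lemma}

\begin{proof}
We may assume $H\not\equiv0$; then $u=\log|H|$ is subharmonic and continuous with values in $[-\infty,E]$. On a half-disk the harmonic majorants are explicit, but the boundary of the half-disk contains the gap, where the bound is unknown. We name the unknown, $G=\max\{0,\max_{[-a,a]}u-A\}$, and derive an inequality for it.

On $D^+=\{|v|<1,\ \operatorname{Im}v>0\}$ consider the harmonic functions
\[
h_0(v)=\frac2\pi\arg\frac{1+v}{1-v},\qquad h_1(v)=\frac1\pi\arg\frac{v-a}{v+a}.
\]
The map $v\mapsto(1+v)/(1-v)$ sends $D^+$ to the first quadrant, the half-circle to the positive imaginary axis and $(-1,1)$ to the positive real axis. So $0\le h_0\le1$, with boundary values $1$ on the half-circle and $0$ on $(-1,1)$. The quotient $(v-a)/(v+a)$ lies in the upper half-plane for $v\in D^+$ and is negative on $(-a,a)$. So $0\le h_1\le1$, with boundary value $1$ on $(-a,a)$. At every boundary point other than $\pm1,\pm a$, the function $A+Eh_0+Gh_1$ has a limit that is at least $u$: at least $E$ on the half-circle, at least $A+G$ on $(-a,a)$, and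 at least $A$ on the rest of the diameter. Hence $u\le A+Eh_0+Gh_1$ on $D^+$.

Let $|v|=2a\le\frac12$ and $\operatorname{Im}v>0$. By \eqref{eq:elem}, $h_0(v)=\frac2\pi\operatorname{Im}\bigl(\operatorname{Log}(1+v)-\operatorname{Log}(1-v)\bigr)\le\frac2\pi\cdot4|v|\le6a$. Further
\[
\frac{v-a}{v+a}=\frac{|v|^2-a^2+2ia\operatorname{Im}v}{|v+a|^2}
\]
has positive real part because $|v|^2-a^2=3a^2$, so $h_1(v)<\frac12$. Thus $u\le A+6aE+\frac12G$ on the upper half of the circle $|v|=2a$. The same holds on the lower half, by the same argument for $\overline{H(\overline v)}$, which has the same $G$, and $u\le A$ at $v=\pm2a$. The maximum principle on $|v|\le2a$ yields $G\le6aE+\frac12G$, that is, $G\le12aE$.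
\end{proof}

\subsection*{The case $m\ge1$}
The constants are chosen in the following order, all independently of $N$. Take $\delta,\tau$ from Lemma~\ref{lem:count}, and $\eta\in(0,\delta]$ with $50m^2(\eta/\delta)^{1/2}<d/2$. Fix $\varepsilon_0\in(0,\frac14]$ such that the disks $\overline{D(\lambda_j,\varepsilon_0)}$ are pairwise disjoint, and put
\[
c=\max(1,\|T\|),\qquad C_1=\frac{48\log(4c)}{\varepsilon_0}.
\]
Choose $\varepsilon\in(0,\varepsilon_0/16]$ with $(28+C_1)\varepsilon\le\eta/2$. Let $I_j=\mathbb{T}\cap D(\lambda_j,\varepsilon)$ and $\mathbb{T}_\varepsilon=\mathbb{T}\setminus\bigcup_jI_j$. Since $\mathbb{T}_\varepsilon$ is a compact subset of the resolvent set, there is $\rho\in(0,\varepsilon)$ such that $W=\{t\xi:\xi\in\mathbb{T}_\varepsilon,\ 1-\rho\le t\le1+\rho\}$ lies in the resolvent set. With $K=\|f\|(\|x\|+B)\sup_W\|R\|$, \eqref{eq:goodN} and \eqref{eq:split} give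
\begin{equation}\label{eq:K}
|\phi(z)|\le K,\quad|\psi(z)|\le K|z|^{-N}\quad(z\in W),\qquad|L|\le K\ \text{ on }\mathbb{T}_\varepsilon .
\end{equation}
This is where the norm bound in the definition of $U$ is used.

\emph{Step 1: a bound for $L$ on $I_j$.} For $|z|\ge\frac34$, each term of $L(z)$ is at most $\|f\|\|x\|(4c/3)^N$ in modulus. Since $N\le3^N$,
\[
|L(z)|\le e^E,\qquad E=N\log(4c)+\log^+(\|f\|\|x\|).
\]
Put $b=\varepsilon_0/2$, $a=2\varepsilon/b=4\varepsilon/\varepsilon_0\le\frac14$, $A=\log^+K$, and $H(v)=L(\lambda_je^{ibv})$, an entire function. We check the hypotheses of Lemma~\ref{lem:gap} with \eqref{eq:elem}. For $|v|\le1$ we have $|e^{ibv}-1|\le2b=\varepsilon_0$, so $\lambda_je^{ibv}\in\overline{D(\lambda_j,\varepsilon_0)}\subset\{|z|\ge\frac34\}$ and $|H(v)|\le e^E$. For real $v$ with $a\le|v|\le1$ we have $|e^{ibv}-1|\ge ab/2=\varepsilon$, so $\lambda_je^{ibv}\notin I_j$; this point lies in $\overline{D(\lambda_j,\varepsilon_0)}$, hence in no other $I_i$. So it belongs to $\mathbb{T}_\varepsilon$, and $|H(v)|\le e^A$. A point of $I_j$ is $\lambda_je^{iu}$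 with $|u|\le\pi$ and $|u|/2\le|e^{iu}-1|<\varepsilon$, so $u=bv$ with $|v|<a$; in particular $I_j$ has length at most $4\varepsilon$. Since $12a=48\varepsilon/\varepsilon_0\le3$, Lemma~\ref{lem:gap} gives
\begin{equation}\label{eq:Lbound}
|L|\le e^{C_1\varepsilon N+C_2}\ \text{ on }I_j,\qquad C_2=\log^+K+3\log^+(\|f\|\|x\|).
\end{equation}
The constant $K$ may be large when $\varepsilon$ is small, but it enters only $C_2$; the coefficient $C_1$ depends on $T$ and $\varepsilon_0$ alone and was fixed before $\varepsilon$.

\begin{figure}[ht]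
\centering
\begin{tikzpicture}[scale=0.95]
\draw[gray!60,line width=2.5pt] (330:1.0) -- (330:3.0);
\foreach \t in {90,210,330}{
  \draw[very thick] ({\t-15}:2) arc ({\t-15}:{\t+15}:2);
  \draw[dotted] ({\t+15}:2) arc ({\t+15}:{\t+105}:2);
  \draw ({\t+15}:2) -- ({\t+15}:1.65) arc ({\t+15}:{\t+105}:1.65) -- ({\t+105}:2);
  \draw[dashed] ({\t+15}:2) -- ({\t+15}:2.35) arc ({\t+15}:{\t+105}:2.35) -- ({\t+105}:2);
  \fill (\t:2) circle (1.6pt);
}
\node at (90:2.3) {$\lambda_1$};
\node at (90:1.65) {$I_1$};
\node at (150:1.3) {$z^n\phi$};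
\node at (150:2.8) {$z^n\psi$};
\node at (330:3.4) {$\sigma(T)$};
\end{tikzpicture}
\caption{The contours for $s_n=\frac1{2\pi i}\int_{\mathbb{T}}z^nL(z)\,dz$ when the spectrum meets the unit circle in three points $\lambda_j$ (dots), possibly crossing it there (gray). On the short arcs $I_j$ (thick) the integral is left in place. On the remaining arcs (dotted) $L=\phi-\psi$; the integral of $z^n\phi$ is pushed inward (solid) and that of $z^n\psi$ outward (dashed).}
\label{fig:contour}
\end{figure}

\emph{Step 2: the representation.} Split the integral \eqref{eq:coef} into the integrals over the $I_j$ and over the $m$ closed arcs that make up $\mathbb{T}_\varepsilon$. Let such an arc run counterclockwise from $\xi$ to $\xi'$, and write $z^nL=z^n\phi-z^n\psi$ on it. By Cauchy's theorem the integral of $z^n\phi$ may be taken along the path $\xi\to(1-\rho)\xi\to(1-\rho)\xi'\to\xi'$, which runs along a radius, then counterclockwise along the circle $|z|=1-\rho$, then along a radius. The integral of $z^n\psi$ may be taken along the path $\xi\to(1+\rho)\xi\to(1+\rho)\xi'\to\xi'$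 of the same kind. The regions swept out lie in $W$; see Figure~\ref{fig:contour}. Each radial segment has length $\rho$ and has one end at an endpoint of exactly one $I_j$, at distance $\varepsilon$ from $\lambda_j$, so it lies in $D(\lambda_j,2\varepsilon)$. Let $\Sigma_j^-$ and $\Sigma_j^+$ be the unions of the two inner and of the two outer segments at $I_j$, and let $\beta^\pm$ be the unions of the arcs on $|z|=1\pm\rho$, all oriented as parts of these paths. Writing $z^n=\lambda_j^ne^{n\operatorname{Log}(z/\lambda_j)}$ in $D(\lambda_j,2\varepsilon)$, we obtain $s_n=\sum_j\lambda_j^ng_j(n)+e_n$ for $0\le n<N$, where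
\begin{align*}
2\pi i\,g_j(w)&=\int_{I_j}e^{w\operatorname{Log}(z/\lambda_j)}L(z)\,dz+\int_{\Sigma_j^-}e^{w\operatorname{Log}(z/\lambda_j)}\phi(z)\,dz-\int_{\Sigma_j^+}e^{w\operatorname{Log}(z/\lambda_j)}\psi(z)\,dz,\\
2\pi i\,e_n&=\int_{\beta^-}z^n\phi(z)\,dz-\int_{\beta^+}z^n\psi(z)\,dz .
\end{align*}
The $g_j$ are entire; they depend on $N$. In $D(\lambda_j,2\varepsilon)$ we have $|\operatorname{Log}(z/\lambda_j)|\le4\varepsilon$. On $\Sigma_j^+$ we have $|z|^{-N}\le1$, so $|\psi|\le K$ there by \eqref{eq:K}. The arc $I_j$, and the four segments together, have length at most $4\varepsilon<2\pi$. By \eqref{eq:K} and \eqref{eq:Lbound}, for $|w|\le7N$,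
\[
|g_j(w)|\le e^{4\varepsilon|w|}\bigl(e^{C_1\varepsilon N+C_2}+K\bigr)\le e^{(28+C_1)\varepsilon N}\bigl(e^{C_2}+K\bigr)\le e^{\eta N/2}\bigl(e^{C_2}+K\bigr),
\]
and $|e_n|\le K(1-\rho)^n+2K(1+\rho)^{n-N}$ for $0\le n<N$.

\emph{Step 3: counting.} Choose $n_0\ge1$, independent of $N$, such that $|e_n|\le\tau$ for $n_0\le n\le N-n_0$. Let $N\ge m$ in \eqref{eq:goodN} be so large that $e^{C_2}+K\le e^{\eta N/2}$ and $e^{-\eta N}\le\tau$. Every $n\in\mathcal{N}(x,U)$ with $n_0\le n\le N-n_0-m$ lies in $[0,N-m)$ and satisfies \eqref{eq:three}. By Lemma~\ref{lem:count},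
\[
\#\bigl(\mathcal{N}(x,U)\cap[0,N]\bigr)\le2n_0+m+\tfrac d2N ,
\]
which contradicts \eqref{eq:goodN} for large $N$. This proves (3)$\Rightarrow$(1); with Lemma~\ref{lem:kernel} for the description of $\ker P(T)$, the proof of Theorem~\ref{thm:general} is complete. \qed

\section{Spectral components and invariant measures}\label{sec:cor}

To localize Theorem~\ref{thm:general} to a part of the spectrum we use the Riesz projection. If $\sigma(T)$ is the disjoint union of compact sets $\sigma_1$ and $\sigma_2$, and $\gamma$ is a cycle in the resolvent set with winding number $1$ about each point of $\sigma_1$ and $0$ about each point of $\sigma_2$, then $Q=\frac1{2\pi i}\int_\gamma R(z)\,dz$ is a bounded projection that commutes with $T$. Its range $Y$ is a closed $T$-invariant subspace with $\sigma(T|_Y)=\sigma_1$, and $Y\ne\{0\}$ if $\sigma_1\ne\emptyset$.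

\begin{proof}[Proof of Corollary~\ref{cor:clopen}]
Suppose that $\sigma_1\ne\emptyset$ is clopen in $\sigma(T)$ and $\sigma_1\cap\mathbb{T}$ is finite. Let $Q$ and $Y$ be as above with $\sigma_2=\sigma(T)\setminus\sigma_1$, and let $T_1=T|_Y$, so that $QT^n=T_1^nQ$. Let $x$ be a vector whose visit sets all have positive upper density. For nonempty open $V\subset Y$ the set $Q^{-1}(V)$ is open and nonempty in $X$, and
\[
\{n:T_1^nQx\in V\}=\{n:T^nx\in Q^{-1}(V)\}
\]
has positive upper density. So $T_1$ is $\mathcal{U}$-frequently hypercyclic on $Y\neq\{0\}$, and every $y\in Y$ satisfies condition (3) of Theorem~\ref{thm:general} for $T_1$. Hence $P_1(T_1)=0$, where $P_1(z)=\prod(z-\lambda)$ over $\lambda\in\sigma_1\cap\mathbb{T}$. This contradicts Lemma~\ref{lem:kernel}. The last assertion is the case $\sigma_1=\sigma(T)$, which is nonempty since $X\ne\{0\}$.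
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:measure}]
Invariance means $\mu(T^{-1}V)=\mu(V)$ for all Borel sets $V$. By Theorem~\ref{thm:general}, each $y\notin\ker P(T)$ has an open neighborhood $U$ such that $\frac1N\sum_{n<N}1_U(T^nx)\to0$ for every $x\in X$. The integral of this average against $\mu$ equals $\mu(U)$ by invariance and tends to $0$ by dominated convergence, so $\mu(U)=0$. The open set $X\setminus\ker P(T)$ is a separable metric space, so countably many such $U$ cover it, and it has measure $0$.
\end{proof}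

\begin{thebibliography}{9}

\bibitem{BG}
F.~Bayart and S.~Grivaux, \emph{Frequently hypercyclic operators}, Trans. Amer. Math. Soc. \textbf{358} (2006).

\bibitem{Beise}
Hans-Peter Beise, \emph{On the intersection of the spectrum of frequently hypercyclic operators with the unit circle}, arXiv:1312.7465 (2013).

\bibitem{Salas}
H.~Salas, Trans. Amer. Math. Soc. \textbf{347} (1995).

\end{thebibliography}
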